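# Modulo orientations with balanced cuts, via electrical energy

## 1. Prescribed residues and balanced cuts at once

All graphs are loopless, may have multiple edges, and have at least two vertices.

**Theorem 1.** Let $m\ge k\ge 1$ be integers. Let $G$ be a graph with vertex set $V$ and edge set $E$ that contains $m$ edge-disjoint spanning trees. Let $p:V\to Z_k$ satisfy $|E|\equiv\sum_{v\in V}p(v)\pmod k$, and let $a:V\to\mathbb R$ satisfy $\sum_{v\in V}a(v)=0$. Then $G$ has an orientation with $d^+_G(v)\equiv p(v)\pmod k$ for every vertex $v$, such that for every $X\subseteq V$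
$$|out(X)-in(X)|\le \tfrac km\, d(X),\qquad\text{and}\qquad out(X)-in(X)<\tfrac km\, d(X)\ \text{ whenever } \textstyle\sum_{v\in X}a(v)<0 .$$
In particular, for $m=k$: if $G$ contains $k$ edge-disjoint spanning trees, then this orientation can be chosen so that some edge enters $X$ whenever $\sum_{v\in X} a(v)<0$, and some edge leaves $X$ whenever $\sum_{v\in X}a(v)>0$.

Let us fix the vocabulary. We write $d_G(v)$ for the degree, $d_G^+(v)$ for the out-degree in an orientation, $Z_k$ for the integers modulo $k$, and $n=|V|\ge2$. For $X\subseteq V$, $\delta(X)$ is the set of edges with exactly one end in $X$, $d(X)=|\delta(X)|$, and $e(X)$ is the number of edges with both ends in $X$. In an orientation, $out(X)$ and $in(X)$ count the edges leaving and entering $X$, so $out(X)+in(X)=d(X)$. For $g:V\to\mathbb R$ put $g(X)=\sum_{v\in X}g(v)$, and call $g$ *zero-sum* if $g(V)=0$.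

**Definition.** A mapping $p:V\to Z_k$ is *admissible* if $|E|\equiv\sum_v p(v)\pmod k$. A *$p$-orientation* is an orientation with $d^+_G(v)\equiv p(v)\pmod k$ for all $v$.

Admissibility is forced, because the out-degrees add up to $|E|$. From now on $p$ is always admissible.

**Definition.** A graph is *$m$-tree-connected* if it contains $m$ edge-disjoint spanning trees.

For example, two vertices joined by $m$ parallel edges form an $m$-tree-connected graph. Our running example is the graph $H$ on vertices $1,2,3$ with two parallel edges $\alpha,\alpha'$ between $1$ and $2$, an edge $\beta$ between $2$ and $3$, and an edge $\gamma$ between $1$ and $3$. It is $2$-tree-connected, with trees $T_1=\{\alpha,\beta\}$ and $T_2=\{\alpha',\gamma\}$, and it has no edge to spare.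

Theorem 1 asks three things of one orientation: exact residues of all out-degrees, balance across all cuts, and strictness on the side of each cut where $a$ is negative. When $m=k$, the balance condition $|out(X)-in(X)|\le d(X)$ is empty. All the content is then in the strictness: $out(X)-in(X)<d(X)=out(X)+in(X)$ says exactly $in(X)\ge1$. The function $a$ is a voting rule that decides, for each cut with $a(X)\ne0$, in which direction at least one edge must cross. The statement about leaving edges is the one about entering edges, applied to $V\setminus X$, since $a(V\setminus X)=-a(X)$.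

Applying this to single vertices gives bounds on out-degrees.

**Theorem 2.** Let $G$ be $k$-tree-connected and let $s:V\to\{0,1\}$ be non-constant on $V$. Then for every admissible $p$, $G$ has a $p$-orientation with $s(v)\le d^+_G(v)\le d_G(v)-1+s(v)$ for every $v\in V$.

So we may choose, vertex by vertex, whether to demand an outgoing edge ($s(v)=1$) or an incoming edge ($s(v)=0$), as long as we do not make the same demand everywhere. Theorem 2 implies the following statement, which is a conjecture in Morteza Hasanvand, "Modulo orientations with bounded out-degrees", arXiv:1702.07039 (2017). The conjecture is therefore true.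

**Corollary 3 (the conjecture).** Let $G$ be a graph with $|V|\ge2$ and $z_0\in V$, let $k$ be a positive integer, let $p:V\to Z_k$ be admissible, and let $s(v)\in\{0,1\}$ for each vertex $v$. If $G$ is $k$-tree-connected, then $G$ has a $p$-orientation such that for each $v\in V\setminus\{z_0\}$
$$s(v)\le d^+_G(v)\le d_G(v)-1+s(v),$$
and furthermore one can have
$$1-\max\{s(v):v\ne z_0\}\le d^+_G(z_0)\le d_G(z_0)-\min\{s(v):v\neq z_0\}.$$

There is also a converse: the orientation property characterizes $k$-tree-connected graphs.

**Theorem 4.** For a graph $G$ with $|V|\ge2$ and $z_0\in V$, the following are equivalent: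

1. $G$ is $k$-tree-connected;
2. for all admissible $p$ and all zero-sum $a$ there is a $p$-orientation in which an edge enters $X$ whenever $a(X)<0$;
3. for all admissible $p$ there is a $p$-orientation in which every vertex has a directed path to $z_0$.

**Corollary 5.** Every $2k$-edge-connected graph with at least two vertices has, for every admissible $p$, a $p$-orientation with the additional properties of Theorem 1 (for $m=k$), of Theorem 2 and of Corollary 3.

## 2. Small cases: $k=1$, two vertices, and the graph $H$

**The case $m=k=1$.** Residues modulo $1$ say nothing, so the claim is: a connected graph has an orientation in which an edge enters $X$ whenever $a(X)<0$. Take a spanning tree $T$. For an edge $e$ of $T$ let $A_e$ and $B_e$ be the vertex sets of the two components of $T-e$, and send the amount $a(A_e)$ along $e$ from $A_e$ to $B_e$ (a negative amount means the reverse direction). At each vertex $v$ the net flow out of $v$ is $a(v)$: the tree edges at $v$ lead to disjoint branches that together cover $V\setminus \{v\}$, and the total flow from these branches into $v$ is $a(V\setminus \{v\})=-a(v)$. Orient each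 tree edge along its flow, and all other edges arbitrarily. If $a(X)<0$, the net flow out of $X$ is negative, so some tree edge carries positive flow into $X$, and this edge enters $X$. Flows handle all cuts at once, and this will guide us.

**Two vertices $u,v$ joined by $k$ edges.** Here $p(u)+p(v)\equiv k\equiv 0$. If $p(u)\not\equiv0$, then $d^+(u)$ is forced to be the representative of $p(u)$ between $1$ and $k-1$, and edges go both ways. If $p(u)\equiv 0$, then $d^+(u)\in\{0,k\}$: all edges go in the same direction, and we choose which. If $a(u)<0$, an edge must enter $u$, so we choose $d^+(u)=0$. If $s(u)=s(v)=1$ were demanded, we would need $d^+(u)=d^+(v)=k$, which is impossible with $k$ edges. This shows why $s$ has to be non-constant in Theorem 2 and why the conjecture exempts $z_0$.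

**The graph $H$ with $k=2$ and $p\equiv0$.** Here $|E|=4$, so $p$ is admissible. The degrees of the vertices $1,2,3$ are $3,3,2$, so each out-degree is $0$ or $2$, and exactly two of them are $2$. All three patterns occur:
$$(2,2,0),\qquad(2,0,2),\qquad(0,2,2).$$
For the first, orient $\beta,\gamma$ toward $3$ and $\alpha,\alpha'$ oppositely. For the second, orient $\beta,\gamma$ away from $3$ and $\alpha,\alpha'$ toward $2$. The third is the mirror image of the second. Each orientation has exactly one sink, and the wish of $a$ decides which vertex may be the sink. For instance, if $a(3)>0$, then an edge must leave vertex $3$, and the first pattern is excluded. We record the imbalances $b(v)=d^+(v)-d^-(v)=2d^+(v)-d_G(v)$ of the three patterns: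
$$(1,1,-2),\qquad(1,-3,2),\qquad(-3,1,2).\tag{1}$$
Any two of them differ by $4$ times an integer zero-sum vector.

## 3. From orientations to points of a coset: Hakimi's lemma

Let $L=\{u\in\mathbb Z^V:u(V)=0\}$.

An orientation determines its imbalance vector $b$, with $b(v)=2d_G^+(v)-d_G(v)$, and $b$ is zero-sum. The condition $d^+_G(v)\equiv p(v)\pmod k$ is the same as $b(v)\equiv 2\tilde p(v)-d_G(v)\pmod{2k}$, where $\tilde p(v)$ is an integer representing $p(v)$. So the imbalance vectors of $p$-orientations lie in one coset of $2kL$. Such a coset really exists: we have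
$$\sum_v\big(2\tilde p(v)-d_G(v)\big)=2\Big(\sum_v\tilde p(v)-|E|\Big)\equiv0\pmod{2k},$$
so by adding a multiple of $2k$ to the coordinate of $2\tilde p-d_G$ at one fixed vertex $z_0$ we obtain a zero-sum
$$b_0\in\mathbb Z^V,\qquad b_0(v)\equiv 2\tilde p(v)-d_G(v)\pmod{2k}\ \text{ for all } v.\tag{2}$$
The coset is $b_0+2kL$. For $H$, $k=2$, $p\equiv 0$ it consists of the integer zero-sum vectors with $b(1)\equiv b(2)\equiv1$ and $b(3)\equiv2\pmod4$.

Which points of the coset come from orientations? Clearly $b(X)=out(X)-in(X)\le d(X)$ is necessary. It is also sufficient.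

**Lemma 6 (Hakimi).** Let $b\in\mathbb Z^V$ be zero-sum with $b(v)\equiv d_G(v)\pmod2$ for all $v$ and $b(X)\le d(X)$ for all $X\subseteq V$. Then $G$ has an orientation with $d_G^+(v)=\frac12(d_G(v)+b(v))$ for all $v$. In it, $out(X)-in(X)=b(X)$ for all $X$.

**Proof.** Put $h(v)=\frac12(d_G(v)+b(v))$, an integer by the parity condition. Then $h(V)=\frac12\cdot2|E|+0=|E|$. Since $\sum_{v\in X}d_G(v)=2e(X)+d(X)$,
$$h(X)=e(X)+\tfrac12\big(d(X)+b(X)\big).$$
Moreover $b(X)=-b(V\setminus X)\ge-d(V\setminus X)=-d(X)$, so $h(X)\ge e(X)$ for all $X$. In particular $h(v)\ge0$.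

We must select for each edge one of its ends as the tail, so that $v$ is selected exactly $h(v)$ times. Form the bipartite graph with the edges of $G$ on one side, $h(v)$ copies of each vertex $v$ on the other side, and each edge of $G$ joined to all copies of both its ends. Let $F\subseteq E$ and let $X$ be the set of ends of edges in $F$. The neighbors of $F$ are all copies of all vertices of $X$, so there are $h(X)\ge e(X)\ge|F|$ of them. By Hall's theorem there is a matching that covers $E$. Since $h(V)=|E|$, it is perfect. Taking the matched end of each edge as its tail gives $d_G^+(v)=h(v)$.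

Finally, edges inside $X$ contribute $0$ to $\sum_{v\in X}(d^+_G(v)-d^-_G(v))$, so $out(X)-in(X)=\sum_{v\in X}(2d_G^+(v)-d_G(v))=b(X)$. $\square$

So for Theorem 1 we need a point $b$ of the coset with $b(X)\le\frac kmd(X)$ for all $X$, with strict inequality when $a(X)<0$. These are exponentially many cut conditions, and flows bundle them. Fix a reference direction $i\to j$ for each edge. For $f\in\mathbb R^E$ let $\operatorname{div}f(v)$ be the net flow of $f$ out of $v$, that is, the sum of $f_e$ over edges directed out of $v$ minus the sum over edges directed into $v$. If $\operatorname{div} f=x$, then $x(X)$ is the net flow across $\delta(X)$ out of $X$, hence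
$$x(X)\le\sum_{e\in\delta(X)}|f_e|\qquad\text{for all }X\subseteq V.\tag{3}$$
If some point of the coset is the divergence of a flow with $|f_e|\le k/m$ on every edge, all the non-strict inequalities follow. Strictness will come from shifting the coset a little: we look for $x$ in $b_0-\varepsilon a+2kL$ with small $\varepsilon>0$. If $x=b-\varepsilon a$ satisfies $x(X)\le\frac kmd(X)$, then $b(X)\le\frac km d(X)+\varepsilon a(X)$, which is strict when $a(X)<0$.

## 4. Rounding along one tree, and how averaging over trees leaves the coset

The target is now: given a zero-sum $x_0\in\mathbb R^V$, find $x\in x_0+2kL$ and a flow $f$ with $\operatorname{div}f=x$ and every $|f_e|$ small.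

With one spanning tree $T$ this is easy. As in Section 2, a zero-sum $x$ is the divergence of a flow supported on $T$, where $e$, directed $i\to j$, carries $f_e=x(A_e)$ and $A_e$ is the vertex set of the component of $T-e$ that contains $i$. Replace $x$ by $x+2kr(\mathbf 1_i-\mathbf 1_j)$ with $r\in\mathbb Z$. This changes $f_e$ by $2kr$ and changes no other tree edge, because $i$ and $j$ lie on the same side of every other tree edge. So each tree edge can be rounded independently, and we reach $x\in x_0+2kL$ whose tree flow satisfies $|f_e|\le k$ on $T$ and $f_e=0$ off $T$.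

The bound $k$ is too weak; for $m=k$ we want $1$. But we have $k$ edge-disjoint trees $T_1,\dots,T_k$. Round along each, obtaining $x^{(i)}$ and a flow $f^{(i)}$ on $T_i$, and average: $\bar f=\frac1k\sum_if^{(i)}$. Each edge is in at most one of the trees, so $|\bar f_e|\le1$, exactly as desired.

The argument stops at the next line. The divergence of $\bar f$ is the average of the $x^{(i)}$, and an average of points of a coset of $2kL$ need not lie in the coset. We see this in $H$ with $k=2$, $p\equiv0$, $a=(-1,-1,2)$ and $0<\varepsilon<1$. The points to consider are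
$$x=b-\varepsilon a=(b(1)+\varepsilon,\ b(2)+\varepsilon,\ b(3)-2\varepsilon),$$
with $b$ in the coset.

- Rounding along $T_1=\{\alpha,\beta\}$, where $1$ and $3$ are leaves, means $|b(1)+\varepsilon|\le2$ and $|b(3)-2\varepsilon|\le2$. With $b(1)\equiv1$ and $b(3)\equiv2\pmod 4$ this forces $b(1)=1$ and $b(3)=2$, so $b=(1,-3,2)$.
- Rounding along $T_2=\{\alpha',\gamma\}$, where $2$ and $3$ are leaves, forces in the same way $b(2)=1$ and $b(3)=2$, so $b=(-3,1,2)$.

The average is $(-1,-1,2)$, and $-1\not\equiv1\pmod4$. Nor could a cleverer choice help, since no single point meets the bounds of both trees. We need one point of the coset that is good for the trees on average, without being good for each of them. So we need a single quantity to minimize over the coset that already contains the average over trees.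

## 5. Electrical energy and the probability that an edge lies in a random tree

Such a quantity is electrical energy. In this section $G$ is connected and $z_0\in V$ is fixed. For an edge $e$ with reference direction $i\to j$ let $u_e\in\mathbb R^{V\setminus z_0}$ be the restriction of $\mathbf 1_i-\mathbf 1_j$ to $V\setminus\{z_0\}$. Parallel edges are treated as separate edges. Give each edge a *conductance* $c_e>0$.

**Definition.** The *reduced weighted Laplacian* is $M_c=\sum_e c_e\,u_eu_e^T$.

It is positive definite. Indeed $y^TM_cy=\sum_ec_e(u_e^Ty)^2\ge0$. If this is $0$, extend $y$ by $y(z_0)=0$; then $y$ takes equal values at the two ends of every edge, and $y=0$ because $G$ is connected. The (weighted) matrix-tree theorem states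
$$\det M_c=\sum_T\ \prod_{e\in T}c_e,$$
the sum being over all spanning trees $T$ of $G$.

**Definition.** $P_c$ is the probability distribution on spanning trees in which $P_c(T)$ is proportional to $\prod_{e\in T}c_e$.

In $H$ let $\alpha,\alpha'$ have conductance $t$ and $\beta,\gamma$ conductance $1$, with $z_0=3$. There are five spanning trees: four consist of one of $\alpha,\alpha'$ and one of $\beta,\gamma$ and have weight $t$, and $\{\beta,\gamma\}$ has weight $1$. So
$$P_c(\beta\in T)=P_c(\gamma\in T)=\frac{2t+1}{4t+1},\qquad P_c(\alpha\in T)=P_c(\alpha'\in T)=\frac{2t}{4t+1}.\tag{4}$$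
The reduced Laplacian is $\begin{pmatrix}1+2t&-2t\\-2t&1+2t\end{pmatrix}$, with determinant $4t+1$, in agreement with the matrix-tree theorem, and inverse $\frac1{4t+1}\begin{pmatrix}1+2t&2t\\2t&1+2t\end{pmatrix}$. The lower right entry of the inverse is $\frac{2t+1}{4t+1}=P_c(\beta\in T)$, a case of the next lemma.

**Lemma 7.** For every edge $e$, $P_c(e\in T)=c_e\,u_e^TM_c^{-1}u_e$.

**Proof.** Both sides equal $c_e\,\partial\log\det M_c/\partial c_e$. For the left side, $c_e\,\frac{\partial}{\partial c_e}\prod_{e'\in T}c_{e'}$ is the product itself if $e\in T$ and $0$ otherwise. So, by the matrix-tree theorem, $c_e\,\partial\log\det M_c/\partial c_e$ is the sum of the weights of the trees that contain $e$, divided by the sum of all weights. For the right side, Jacobi's formula gives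
$$\frac{\partial\log\det M_c}{\partial c_e}=\operatorname{tr}\Big(M_c^{-1}\frac{\partial M_c}{\partial c_e}\Big)=\operatorname{tr}(M_c^{-1}u_eu_e^T)=u_e^TM_c^{-1}u_e.\qquad\square$$

For a zero-sum $x$ let $\hat x$ be its restriction to $V\setminus\{z_0\}$, and define the energy $\mathcal E_c(x)=\hat x^TM_c^{-1}\hat x$.

**Lemma 8 (energy minimizers have small flows).** Let $k\ge1$ and let $x_0\in\mathbb R^V$ be zero-sum. Then $\mathcal E_c$ attains a minimum over $x_0+2kL$. For every minimizer $x$ there is $f\in\mathbb R^E$ with $\operatorname{div}f=x$ and $|f_e|\le k\,P_c(e\in T)$ for all $e$.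

**Proof.** Write $M=M_c$ and $\mathcal E=\mathcal E_c$.

**Step 1: a minimizer exists.** The map $x\mapsto\hat x$ is injective on zero-sum vectors, since $x(z_0)$ is minus the sum of the other coordinates. As $M^{-1}$ is positive definite, $\mathcal E$ is a positive definite quadratic form on the zero-sum vectors. So for each $C$ the set $\{x:\mathcal E(x)\le C\}$ is bounded and contains only finitely many points of the discrete set $x_0+2kL$. Hence the minimum is attained. Fix a minimizer $x$.

**Step 2: realize $x$ by a flow.** Let $\hat\phi=M^{-1}\hat x$ be potentials on $V\setminus\{z_0\}$, extend them to $\phi$ on $V$ by $\phi(z_0)=0$, and for $e$ directed $i\to j$ put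
$$f_e=c_e\big(\phi(i)-\phi(j)\big)=c_e\,u_e^T\hat\phi=c_e\,u_e^TM^{-1}\hat x .$$
For $v\ne z_0$, $\operatorname{div}f(v)=\big(\sum_ef_eu_e\big)(v)=\big(\sum_ec_eu_eu_e^T\hat\phi\big)(v)=(M\hat\phi)(v)=x(v)$. Both $\operatorname{div}f$ and $x$ are zero-sum, so they agree at $z_0$ as well.

**Step 3: use minimality to bound $f_e$.** Let $e$ be directed $i\to j$. For either choice of sign, $x\mp2k(\mathbf 1_i-\mathbf 1_j)$ lies in $x_0+2kL$, and its restriction is $\hat x\mp2ku_e$. Hence
$$0\le\mathcal E\big(x\mp2k(\mathbf 1_i-\mathbf 1_j)\big)-\mathcal E(x)=\mp4k\,u_e^TM^{-1}\hat x+4k^2\,u_e^TM^{-1}u_e .$$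
Multiply by $c_e/(4k)$ to get $\pm f_e\le k\,c_e\,u_e^TM^{-1}u_e$. By Lemma 7, $|f_e|\le k\,P_c(e\in T)$. $\square$

Compare this with Section 4. Rounding along one tree gave the bound $k$ on the edges of that tree and $0$ elsewhere. Here the bound is $k$ times the fraction of trees that contain $e$, and it holds for a single point of the coset.

It remains to choose $c$. The obvious choice, all $c_e=1$, is not good enough, even for $H$. With $t=1$, (4) gives $P_c(\beta\in T)=\frac35$, so for $k=2$ the bound on $|f_\beta|$ is $\frac65$ instead of $1$. This is not just slack in the estimate: the minimizer itself is wrong. From the inverse above,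
$$\mathcal E_c(x)=\frac{2t\,(x(1)+x(2))^2+x(1)^2+x(2)^2}{4t+1}.\tag{5}$$
Take $k=2$, $p\equiv0$, $a=(-1,-1,2)$, $0<\varepsilon\le\frac1{10}$, and minimize over $x=b-\varepsilon a$. For every $t$, the point $b=(1,1,-2)$ has energy $2(1+\varepsilon)^2\le2.42$. Let $t=1$ and let $b$ be any other point of the coset. Then $b(1)+b(2)\equiv2\pmod4$, so $|x(1)+x(2)|=|b(1)+b(2)+2\varepsilon|\ge2-2\varepsilon$. One of $b(1),b(2)$ is $\le-3$ or $\ge5$, so $x(1)^2+x(2)^2\ge(3-\varepsilon)^2$. The energy is therefore at least $\frac15\big(2\cdot1.8^2+2.9^2\big)=2.978$. So the minimizer is $b=(1,1,-2)$, the orientation in which $3$ is a sink, although $a(3)=2>0$ requires an edge to leave $3$.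

Now raise $t$. By (5), the point $b=(1,-3,2)$ has energy
$$\frac{8t(1-\varepsilon)^2+(1+\varepsilon)^2+(3-\varepsilon)^2}{4t+1}.$$
This is less than $2(1+\varepsilon)^2$ exactly when $8-8\varepsilon<32t\varepsilon$, that is, when $t>\frac{1-\varepsilon}{4\varepsilon}$. So for large $t$ the wrong point $(1,1,-2)$ is no longer the minimizer. At the same time all four probabilities in (4) tend to $\frac12=\frac1k$. The conductances should be tuned so that each edge has tree probability about $1/k$ or less.

## 6. Conductances with prescribed tree probabilities

**Definition.** The *spanning tree polytope* of $G$ is the convex hull in $\mathbb R^E$ of the vectors $\mathbf 1_T$, over all spanning trees $T$.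

In $H$ the vector with all four entries $\frac12$ lies in it, as $\frac12(\mathbf 1_{T_1}+\mathbf 1_{T_2})$. It is not of the form $\big(P_c(e\in T)\big)_e$ for any $c>0$: its entries at $\beta$ and $\gamma$ sum to $1$, and since every spanning tree contains $\beta$ or $\gamma$, the tree $\{\beta,\gamma\}$ would have to have probability $0$. So we can only hope to realize points that give every tree a positive weight, and reach the others as limits.

**Lemma 9.** Let $G$ be connected and $w=\sum_T\mu(T)\mathbf 1_T$ with $\mu(T)>0$ for all spanning trees $T$ and $\sum_T\mu(T)=1$. Then there is $c\in\mathbb R^E_{>0}$ with $P_c(e\in T)=w_e$ for all $e$.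

**Proof.** We write $c_e=e^{\theta_e}$ and find $\theta$ as the minimizer of a function whose gradient is the vector of differences $P_c(e\in T)-w_e$.

**Step 1: the function.** For $\theta\in\mathbb R^E$ and a spanning tree $T$ put $y_T(\theta)=\sum_{e\in T}\theta_e-\sum_ew_e\theta_e$. This is linear in $\theta$, and by the definition of $w$
$$\sum_T\mu(T)\,y_T(\theta)=\sum_T\mu(T)\sum_{e\in T}\theta_e-\sum_ew_e\theta_e=0.\tag{6}$$
Let $h(y)=\log\sum_Te^{y_T}$ and $F(\theta)=h(y(\theta))$. Let $Y$ be the image of the linear map $\theta\mapsto y(\theta)$; it is a linear subspace, hence closed. Let $N$ be the number of spanning trees.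

**Step 2: the minimum is attained.** We show that $\{y\in Y:h(y)\le h(0)\}$ is compact, where $h(0)=\log N$. It is closed. If $y$ belongs to it, then $e^{y_T}\le N$ and so $y_T\le\log N$ for every $T$. By (6),
$$\mu(T)y_T=-\sum_{T'\ne T}\mu(T')y_{T'}\ge-\log N\sum_{T'\ne T}\mu(T')\ge-\log N,$$
so $y_T\ge-\log N/\mu(T)$. The set is thus bounded; this is where $\mu(T)>0$ is used. It contains $0$, so the continuous function $h$ attains its minimum on $Y$, say at $y(\theta^*)$, and $F$ attains its minimum over $\mathbb R^E$ at $\theta^*$.

**Step 3: the gradient vanishes.** Let $c_e=e^{\theta_e^*}$. Then $e^{y_T(\theta^*)}$ equals $\prod_{e\in T}c_e$ times a factor that does not depend on $T$, so these numbers are proportional to $P_c(T)$. Therefore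
$$0=\frac{\partial F}{\partial\theta_e}(\theta^*)=\frac{\sum_Te^{y_T(\theta^*)}\,(\mathbf 1_T(e)-w_e)}{\sum_Te^{y_T(\theta^*)}}=P_c(e\in T)-w_e .\qquad\square$$

**Proposition 10.** Let $G$ be connected, $w$ a point of its spanning tree polytope, $k\ge1$, and $x_0\in\mathbb R^V$ zero-sum. Then there are $x\in x_0+2kL$ and $f\in\mathbb R^E$ with $\operatorname{div}f=x$ and $|f_e|\le k\,w_e$ for all $e$. Consequently $x(X)\le k\sum_{e\in\delta(X)}w_e$ for all $X\subseteq V$.

**Proof.** **Step 1: all trees have positive weight.** If $w$ is as in Lemma 9, take $c$ from that lemma. Lemma 8 then gives $x$ and $f$ with $|f_e|\le k\,P_c(e\in T)=k\,w_e$.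

**Step 2: general $w$, by approximation.** Let $\bar w$ be the average of all the vectors $\mathbf 1_T$, and put $w^{(j)}=(1-\frac1j)w+\frac1j\bar w$ for $j\ge1$. Then $w^{(j)}$ is a convex combination of the $\mathbf 1_T$ with all coefficients positive, so Step 1 gives $x^{(j)}\in x_0+2kL$ and $f^{(j)}$ with $\operatorname{div}f^{(j)}=x^{(j)}$ and $|f^{(j)}_e|\le k\,w^{(j)}_e\le k$. Hence $|x^{(j)}(v)|\le k\,d_G(v)$ for all $v$ and $j$. The set $x_0+2kL$ has only finitely many points within these bounds, and the $f^{(j)}$ are bounded. So we can pass to a subsequence along which $x^{(j)}=x$ is constant and $f^{(j)}$ converges to some $f$. Then $\operatorname{div}f=x$, and $|f_e|\le k\,w_e$ because $w^{(j)}\to w$.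

**Step 3: cuts.** The last assertion is (3). $\square$

Rounding along a single tree, in Section 4, was the case $w=\mathbf 1_T$. The proposition is what the failed averaging was meant to give.

## 7. Proof of Theorem 1

Let $G$ be $m$-tree-connected with $m\ge k$, let $p$ be admissible and $a$ zero-sum.

**Step 1: choose $w$, so that each edge gets at most $1/m$.** Let $T_1,\dots,T_m$ be edge-disjoint spanning trees and $w=\frac1m\sum_{i=1}^m\mathbf 1_{T_i}$. Then $w$ lies in the spanning tree polytope. Since each edge is in at most one $T_i$, $w_e\le\frac1m$ for all $e$, so $\sum_{e\in\delta(X)}w_e\le\frac1md(X)$.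

**Step 2: find good points in slightly shifted cosets.** Let $b_0$ be as in (2). For each $j\ge1$ apply Proposition 10 with $x_0=b_0-\frac1ja$, and add $\frac1ja$ to the resulting $x$. This gives $b^{(j)}\in b_0+2kL$ with
$$b^{(j)}(X)\le\tfrac1j\,a(X)+\tfrac km\,d(X)\qquad\text{for all }X\subseteq V.\tag{7}$$

**Step 3: let the shift tend to zero.** For a vertex $v$, (7) with $X=\{v\}$ bounds $b^{(j)}(v)$ from above by $|a(v)|+\frac kmd_G(v)$. With $X=V\setminus\{v\}$ it bounds $-b^{(j)}(v)=b^{(j)}(V\setminus\{v\})$ by the same number. So the integer vectors $b^{(j)}$ take finitely many values, and some fixed $b\in b_0+2kL$ equals $b^{(j)}$ for infinitely many $j$. Letting $j\to\infty$ along these indices in (7) gives $b(X)\le\frac kmd(X)$ for all $X$. If $a(X)<0$, then (7) for a single one of these $j$ already gives $b(X)<\frac kmd(X)$. Applying the non-strict bound to $V\setminus X$ gives $-b(X)\le\frac kmd(X)$, so $|b(X)|\le\frac kmd(X)$.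

**Step 4: turn $b$ into an orientation.** We have $b(v)\equiv2\tilde p(v)-d_G(v)\pmod{2k}$, so $b(v)\equiv d_G(v)\pmod2$. Also $b(X)\le\frac kmd(X)\le d(X)$, since $k\le m$. Lemma 6 yields an orientation with $2d_G^+(v)=d_G(v)+b(v)$ and $out(X)-in(X)=b(X)$. Then $2d^+_G(v)\equiv2\tilde p(v)\pmod{2k}$, that is, $d_G^+(v)\equiv p(v)\pmod k$, and the cut inequalities are those of Step 3.

**Step 5: the case $m=k$.** Here $b(X)<d(X)$ means $out(X)-in(X)<out(X)+in(X)$, that is, $in(X)\ge1$. So an edge enters $X$ whenever $a(X)<0$. If $a(X)>0$, then $a(V\setminus X)<0$, so an edge enters $V\setminus X$, that is, leaves $X$. $\square$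

The order of the two limits matters. For fixed $j$ the conductances go to their limit first, inside Proposition 10, and only then does the shift $\frac1ja$ vanish. In $H$ with $k=2$, $p\equiv0$ and no shift, the unique minimizer of (5) is $(1,1,-2)$ for every $t>0$: the sum $b(1)+b(2)\equiv2\pmod4$ has absolute value at least $2$, and $b(1)^2+b(2)^2\ge2$ with equality in the coset only at $b(1)=b(2)=1$. A shift with $a(3)>0$ can win only because it is held fixed while $t\to\infty$.

## 8. Out-degree bounds: Theorem 2 and the conjecture

**Proof of Theorem 2.** Since $s$ is non-constant, both values occur. Put $a(v)=1/|\{u:s(u)=1\}|$ if $s(v)=1$ and $a(v)=-1/|\{u:s(u)=0\}|$ if $s(v)=0$. This $a$ is zero-sum. Apply Theorem 1 with $m=k$, and use it for $X=\{v\}$. If $s(v)=1$, then $a(v)>0$, some edge leaves $v$, and $1\le d_G^+(v)\le d_G(v)$. If $s(v)=0$, then $a(v)<0$, some edge enters $v$, and $0\le d_G^+(v)\le d_G(v)-1$. In both cases $s(v)\le d^+_G(v)\le d_G(v)-1+s(v)$. $\square$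

**Proof of Corollary 3.** Neither displayed bound involves $s(z_0)$, so we may redefine this value. Note that $V\setminus\{z_0\}\ne\emptyset$.

- If $s\equiv0$ on $V\setminus\{z_0\}$, set $s(z_0)=1$. Theorem 2 gives the bounds at all $v\ne z_0$, together with $1\le d_G^+(z_0)\le d_G(z_0)$. As $\max s=\min s=0$ on $V\setminus\{z_0\}$, this is the required bound at $z_0$.
- If $s\equiv1$ on $V\setminus\{z_0\}$, set $s(z_0)=0$. Theorem 2 gives the bounds at all $v\ne z_0$, together with $0\le d_G^+(z_0)\le d_G(z_0)-1$. As $\max s=\min s=1$, this is the required bound at $z_0$.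
- If $s$ is non-constant on $V\setminus\{z_0\}$, choose $s(z_0)$ arbitrarily and apply Theorem 2. The required bound at $z_0$ is $0\le d^+_G(z_0)\le d_G(z_0)$, which always holds. $\square$

## 9. Where the hypotheses are sharp

**Non-constancy of $s$.** The hypothesis in Theorem 2 cannot be dropped for any $k$-tree-connected $G$ with exactly $k(n-1)$ edges. For such $G$ we have $|E|\equiv0\pmod k$. Let $s\equiv1$ and $p\equiv0$, which is admissible. In an orientation as in Theorem 2 every $d_G^+(v)$ would be a positive multiple of $k$, so $|E|\ge kn$, a contradiction. Let $s\equiv0$ and $p(v)\equiv d_G(v)$, which is admissible because $\sum_vd_G(v)=2|E|\equiv0\equiv|E|$. Then every in-degree $d_G(v)-d_G^+(v)$ would be a multiple of $k$, and positive since $d_G^+(v)\le d_G(v)-1$. Again $|E|\ge kn$, a contradiction.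

**The constant $k/m$ in Theorem 1.** It is best possible whenever $m\equiv k\pmod2$. Take two vertices $u,v$ joined by $m$ edges, with $p(u)\equiv\frac{m+k}2$ and $p(v)\equiv m-p(u)\pmod k$. In a $p$-orientation, $out(\{u\})-in(\{u\})=2d^+(u)-m\equiv k\pmod{2k}$. So its absolute value is at least $k=\frac km\cdot m=\frac km\,d(\{u\})$.

## 10. The converse, and edge-connectivity

We recall the Nash-Williams–Tutte theorem: a graph contains $k$ edge-disjoint spanning trees if and only if, for every partition of its vertex set into $t$ nonempty parts, at least $k(t-1)$ edges join different parts.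

**Proof of Theorem 4.** That (1) implies (2) is Theorem 1 with $m=k$.

**Step 1: (2) implies (3), by letting $z_0$ attract everything.** Take $a(v)=1$ for $v\ne z_0$ and $a(z_0)=-(n-1)$, and the orientation from (2). If $\emptyset\ne X\subseteq V\setminus\{z_0\}$, then $a(V\setminus X)=-|X|<0$, so an edge enters $V\setminus X$, that is, leaves $X$. Now let $X$ be the set of vertices with no directed path to $z_0$. Then $z_0\notin X$. No edge leaves $X$, since its head would have a directed path to $z_0$, and then so would its tail. Hence $X=\emptyset$.

**Step 2: (3) implies (1), by choosing $p$ so that positive cuts are large.** Let $\{X_0,\dots,X_{t-1}\}$ be a partition of $V$ into nonempty parts with $z_0\in X_0$. Choose $p$ with $p(X_i)\equiv e(X_i)\pmod k$ for $i\ge1$ and $p(X_0)\equiv|E|-\sum_{i\ge1}e(X_i)\pmod k$. This is possible because the parts are nonempty, and $p$ is admissible. Take the orientation from (3). For $i\ge1$, each edge with tail in $X_i$ lies inside $X_i$ or leaves $X_i$, so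
$$out(X_i)=\sum_{v\in X_i}d_G^+(v)-e(X_i)\equiv p(X_i)-e(X_i)\equiv0\pmod k.$$
Also $out(X_i)\ge1$, because the vertices of $X_i$ have directed paths to $z_0\notin X_i$. So $out(X_i)\ge k$. Edges that leave distinct parts are distinct, and they join different parts. Hence at least $k(t-1)$ edges join different parts. The partition was arbitrary, so by the Nash-Williams–Tutte theorem $G$ is $k$-tree-connected. $\square$

**Proof of Corollary 5.** Let $G$ be $2k$-edge-connected, and partition $V$ into $t\ge2$ nonempty parts. At least $2k$ edges leave each part, and each edge that joins different parts is counted at two parts, so at least $\frac12\cdot2k\cdot t=kt\ge k(t-1)$ edges join different parts. For $t=1$ there is nothing to check. By the Nash-Williams–Tutte theorem $G$ is $k$-tree-connected, so Theorem 1 with $m=k$, Theorem 2 and Corollary 3 apply to it. $\square$
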